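\title{Braided tensor categories containing $\mathrm{Ver}_p^+$ as a Lagrangian subcategory}

\begin{abstract}
Let $\mathbf k$ be an algebraically closed field of characteristic $p\ge 5$. We prove that a finite non-degenerate braided tensor category over $\mathbf k$ containing the Verlinde category $\mathrm{Ver}_p^+$ as a Lagrangian subcategory is braided equivalent to the Drinfeld center $\mathcal Z(\mathrm{Ver}_p^+)$, compatibly with the embeddings of $\mathrm{Ver}_p^+$. This answers a question of Gelaki and Ostrik. The equivalence is unique up to a unique isomorphism. The same holds for the Deligne powers of $\mathrm{Ver}_p^+$, and it fails for $\mathrm{Ver}_p$. The proof makes the projective cover of the unit object into a cocommutative coalgebra. The obstructions are multiplicative cocycles for the coend $A$ of $\mathrm{Ver}_p^+$; a Poincar\'e lemma for $A\cong S(L_3)$ yields a natural logarithm that turns them into additive cocycles, which are killed by averaging.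
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Throughout, $p\ge5$ is a prime and $\mathbf k$ is an algebraically closed field of characteristic $p$.

Let $\mathcal D$ be a finite braided tensor category over $\mathbf k$ with braiding $c$. Two objects $X,Y$ \emph{centralize} each other if $c_{Y,X}c_{X,Y}=\mathrm{id}$; the double braiding measures how far $c$ is from a symmetry. The \emph{centralizer} $\mathcal L'$ of a tensor subcategory $\mathcal L$ is the full subcategory of objects that centralize every object of $\mathcal L$, and $\mathcal D'$ is the \emph{M\"uger center}. The category $\mathcal D$ is \emph{non-degenerate} if $\mathcal D'$ consists of the multiples of the unit object $\mathbf 1$. A tensor subcategory $\mathcal L$ of a non-degenerate $\mathcal D$ is \emph{Lagrangian} if $\mathcal L=\mathcal L'$. Then $\mathcal L$ is symmetric, and maximal with this property: if $\mathcal L\subset\mathcal L_1$ with $\mathcal L_1$ symmetric, then $\mathcal L_1\subset\mathcal L_1'\subset\mathcal L'=\mathcal L$. Shimizu's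 dimension formula for a tensor subcategory of a non-degenerate category,
\begin{equation}\label{eq:shimizu}
\operatorname{FPdim}(\mathcal L)\operatorname{FPdim}(\mathcal L')=\operatorname{FPdim}(\mathcal D),
\end{equation}
gives $\operatorname{FPdim}(\mathcal D)=\operatorname{FPdim}(\mathcal L)^2$ in the Lagrangian case, the analog of ``half the dimension''.

Every symmetric fusion category $\mathcal C$, with symmetry $s$, is Lagrangian in at least one non-degenerate category, its Drinfeld center. An object of $\mathcal Z(\mathcal C)$ is a pair $(Z,\gamma)$, where $Z\in\mathcal C$ and the \emph{half-braiding} $\gamma_V:V\otimes Z\to Z\otimes V$ is an isomorphism natural in $V\in\mathcal C$ with $\gamma_{V\otimes W}=(\gamma_V\otimes W)(V\otimes\gamma_W)$. Morphisms are the morphisms of $\mathcal C$ commuting with the half-braidings. The object $(Z,\gamma)\otimes(Z',\gamma')$ is $Z\otimes Z'$ with half-braiding $(Z\otimes\gamma'_V)(\gamma_V\otimes Z')$, and the braiding is $c_{(Z,\gamma),(Z',\gamma')}=\gamma'_Z$. The \emph{canonical embedding} $\mathcal C\to\mathcal Z(\mathcal C)$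 is $V\mapsto(V,s_{-,V})$. The center of a fusion category is a finite non-degenerate braided tensor category. The double braiding of $(V,s_{-,V})$ with $(Z,\gamma)$ is $s_{Z,V}\gamma_V$, which is the identity for all $V$ exactly when $\gamma=s_{-,Z}$. So $\mathcal C$ is Lagrangian in $\mathcal Z(\mathcal C)$, and by \eqref{eq:shimizu} any other non-degenerate category containing $\mathcal C$ as a Lagrangian subcategory has the same dimension. It is natural to ask whether there is any other.

We ask this for the Verlinde category. The indecomposable representations of $\mathbb Z/p$ over $\mathbf k$ are the Jordan blocks of sizes $1,\dots,p$. The \emph{semisimplification} of $\operatorname{Rep}(\mathbb Z/p)$ is its quotient by the morphisms $f:X\to Y$ such that $fg$ has trace $0$ for all $g:Y\to X$. The result, $\mathrm{Ver}_p$, is a symmetric fusion category with simple objects $L_1=\mathbf 1,L_2,\dots,L_{p-1}$, the images of the blocks of size less than $p$. All objects are self-dual, and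
\begin{equation}\label{eq:fusion}
L_i\otimes L_j=\bigoplus_{k=1}^{\min(i,j,p-i,p-j)}L_{|i-j|+2k-1}.
\end{equation}
The $L_i$ with $i$ odd span a fusion subcategory $\mathrm{Ver}_p^+$, and $\mathrm{Ver}_p=\mathrm{Ver}_p^+\boxtimes\mathrm{sVect}$, where $\mathrm{sVect}$ is the category of super vector spaces. Gelaki and Ostrik \cite{GO} pose the following as an open question.

\begin{quote}
Let $\mathcal D$ be a finite non-degenerate braided tensor category over $\mathbf k$ containing $\mathrm{Ver}_p^+$, with its standard symmetric braiding, as a Lagrangian subcategory. Is $\mathcal D\simeq\mathcal Z(\mathrm{Ver}_p^+)$ as braided categories? In particular, is this so if every simple object of $\mathcal D$ lies in $\mathrm{Ver}_p^+$?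
\end{quote}

\subsection{Results}

The answer to both parts is yes for every $p\ge5$, and the extra hypothesis of the second part holds automatically.

\begin{theorem}\label{thm:main}
Let $p\ge5$, let $\mathcal C=\mathrm{Ver}_p^+$, and let $\mathcal D$ be a finite non-degenerate braided tensor category over $\mathbf k$ containing $\mathcal C$ as a Lagrangian subcategory. Then:
\begin{enumerate}
\item[(a)] every simple object of $\mathcal D$ lies in $\mathcal C$;
\item[(b)] there is a braided equivalence $\Phi:\mathcal D\to\mathcal Z(\mathcal C)$ whose restriction to $\mathcal C$ is the canonical embedding.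
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:unique}
In the situation of Theorem~\ref{thm:main}, consider pairs $(\Psi,\phi)$ consisting of a braided equivalence $\Psi:\mathcal D\to\mathcal Z(\mathcal C)$ and a monoidal isomorphism $\phi$ from $\Psi|_{\mathcal C}$ to the canonical embedding. Such a pair is unique up to a unique isomorphism: for two pairs $(\Psi_1,\phi_1)$, $(\Psi_2,\phi_2)$ there is exactly one monoidal isomorphism $t:\Psi_1\to\Psi_2$ with $\phi_2\circ t|_{\mathcal C}=\phi_1$.
\end{theorem}

\begin{theorem}\label{thm:powers}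
Theorems~\ref{thm:main} and~\ref{thm:unique} hold with $\mathcal C$ replaced by $(\mathrm{Ver}_p^+)^{\boxtimes r}$, $r\ge1$. Both fail for $\mathrm{Ver}_p$ itself.
\end{theorem}

\subsection{Why the answer is not formal}

For $\mathcal C=\mathrm{Vect}$, formula \eqref{eq:shimizu} gives $\operatorname{FPdim}(\mathcal D)=1$ and there is nothing to prove. The next case already shows that a Lagrangian subcategory need not determine the ambient category.

Recall that for a finite abelian group $G$ and a quadratic form $q:G\to\mathbf k^\times$ there is a braided fusion category, unique up to braided equivalence, whose simple objects are invertible and form the group $G$, with $c_{g,g}=q(g)$; the double braiding of $g$ and $h$ is the scalar $q(g+h)/q(g)q(h)$ (see \cite{EGNO}).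

\begin{example}\label{ex:Z4}
Let $\zeta_8\in\mathbf k$ be a primitive $8$th root of unity, and let $\mathcal E$ be the category of the form $q(x)=\zeta_8^{x^2}$ on $\mathbb Z/4$. The double braiding of $x$ and $y$ is $\zeta_8^{2xy}$, a non-degenerate bicharacter, so $\mathcal E$ is non-degenerate. The subgroup $\{0,2\}$ is its own orthogonal complement and $q(2)=-1$, so it spans a Lagrangian copy of $\mathrm{sVect}$. The invertible objects of $\mathcal Z(\mathrm{sVect})$ form the group $(\mathbb Z/2)^2$ (Lemma~\ref{lem:svect}). Hence $\mathcal E\not\simeq\mathcal Z(\mathrm{sVect})$.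
\end{example}

In this example the double braiding with the odd line splits $\mathcal E$ into two components, and there is more than one way to glue them. For a general $\mathcal C$ the double braiding with all objects of $\mathcal C$ is recorded by an action of a commutative bialgebra $A\in\mathcal C$, the function algebra of the fundamental group $\pi$ of $\mathcal C$, on every object of $\mathcal D$. Roughly, $\mathcal D$ is the category of $A$-modules in $\mathcal C$ with an associator, and the obstruction to removing the associator lies in $H^3(\pi,\mathbb G_m)$. For $\mathrm{Ver}_p^+$ the algebra $A$ is local: there are no components, and the multiplicative cocycles are unipotent. Additive cocycles are killed by averaging, because $\mathcal C$ is semisimple. If a logarithm were available, multiplicative cocycles would become additive, and one would guess that the answer is yes. The difficulty is that the series $\log(1+x)$ has denominators divisible by $p$.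

\subsection{Outline of the proof}

A functor $\mathcal D\to\mathcal Z(\mathcal C)$ as in Theorem~\ref{thm:main}(b) has an underlying tensor functor $F:\mathcal D\to\mathcal C$ that is the identity on $\mathcal C$. Once all simple objects lie in $\mathcal C$, there is a natural candidate: $F$ is the right adjoint of $V\mapsto V\otimes P$, where $\varepsilon:P\to\mathbf 1$ is the projective cover. A tensor structure on $F$ comes from a comultiplication $\delta:P\to P\otimes P$, and compatibility with the braidings from cocommutativity. Projectivity of $P$ gives some $\delta$ with $(\varepsilon\otimes\varepsilon)\delta=\varepsilon$. Non-degeneracy of $\mathcal D$ implies that the maps $P\to P^{\otimes n}$ compatible with $\varepsilon$ form a torsor over a unipotent group $U_n\subset\operatorname{Hom}(\mathbf 1,A^{\otimes n})^\times$. The failure of coassociativity is therefore a $3$-cocycle in $U_3$, and the failure of cocommutativity an element of $U_2$ multiplicative in one variable. Both are disposed of by a logarithm on the groups $U_n$.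

Section~\ref{sec:A} introduces $A$ and its cochains and reduces the vanishing statements to the existence of a logarithm. Section~\ref{sec:five} constructs it by hand for $p=5$. Sections~\ref{sec:sym} and~\ref{sec:log} construct it in general, from $A\cong S(L_3)$ and a Poincar\'e lemma. Sections~\ref{sec:action}--\ref{sec:equiv} prove Theorem~\ref{thm:main}, Section~\ref{sec:unique} proves Theorem~\ref{thm:unique}, both for all Deligne powers at once, and Section~\ref{sec:fail} treats $\mathrm{Ver}_p$.

\section{Conventions and background}\label{sec:conv}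

Tensor categories are as in \cite{EGNO}. We take them strict, usually omit $\otimes$, and let an object also denote its identity morphism. The dual $X^*$ comes with $\mathrm{ev}_X:X^*X\to\mathbf 1$ and $\mathrm{coev}_X:\mathbf 1\to XX^*$ satisfying the zigzag identities $(X\,\mathrm{ev}_X)(\mathrm{coev}_X X)=X$ and $(\mathrm{ev}_XX^*)(X^*\mathrm{coev}_X)=X^*$. Thus $\operatorname{Hom}(X^*Y,Z)=\operatorname{Hom}(Y,XZ)$, and $(VW)^*=W^*V^*$ with
\[
\mathrm{ev}_{VW}=\mathrm{ev}_W(W^*\mathrm{ev}_VW),\qquad \mathrm{coev}_{VW}=(V\mathrm{coev}_WV^*)\,\mathrm{coev}_V .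
\]

A finite tensor category is, as an abelian category, equivalent to the category of finite-dimensional modules over a finite-dimensional algebra. The tensor product is exact in each variable. Projective and injective objects coincide, and the tensor product of a projective object with any object is projective. The Frobenius--Perron dimension is additive on exact sequences, multiplicative, and positive on nonzero objects; it is the only character of the Grothendieck ring that is positive on simple objects, so it is the same in a tensor subcategory as in the ambient category. One sets $\operatorname{FPdim}(\mathcal D)=\sum_L\operatorname{FPdim}(L)\operatorname{FPdim}(P_L)$, the sum over simple objects $L$ with projective covers $P_L$. By \emph{d\'evissage} we mean the following: a natural transformation between functors exact in each variable that is invertible on tuples of simple objects is invertible, by induction on lengths and the five lemma.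

In a symmetric category a composite of symmetries depends only on the underlying permutation of tensor factors. We refer to this, combined with naturality of $s$, as \emph{coherence}. The symmetric power $S^nV$ is the quotient of $V^{\otimes n}$ by the images of $\mathrm{id}-s$ on adjacent factors, and $\Lambda^nV$ the quotient by the images of $\mathrm{id}+s$. For $n<p$ they are the images of the symmetrizer and the antisymmetrizer. The algebra $S(V)=\bigoplus_nS^nV$ is the free commutative algebra on $V$, so $S(V\oplus W)=S(V)\otimes S(W)$. The categorical dimension $\dim V=\mathrm{ev}_Vs_{V,V^*}\mathrm{coev}_V\in\mathbf k$ is additive and multiplicative, and $\dim L_i=i$ in $\mathrm{Ver}_p$, since semisimplification preserves traces.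

The Deligne power $\mathcal C_r=(\mathrm{Ver}_p^+)^{\boxtimes r}$ is the symmetric fusion category with simple objects $L_{i_1}\boxtimes\dots\boxtimes L_{i_r}$ and with tensor product and symmetry taken factor by factor.

With the opposite convention for half-braidings, $\mathcal Z(\mathcal C)$ is replaced by $\mathcal Z(\mathcal C)^{\mathrm{rev}}$, where $\mathcal D^{\mathrm{rev}}$ denotes $\mathcal D$ with the braiding $\bar c_{X,Y}=c_{Y,X}^{-1}$. Since $\mathcal D^{\mathrm{rev}}$ satisfies the hypotheses of Theorem~\ref{thm:main} whenever $\mathcal D$ does, and $\mathcal D^{\mathrm{rev}}\simeq\mathcal Z(\mathcal C)$ gives $\mathcal D\simeq\mathcal Z(\mathcal C)^{\mathrm{rev}}$, the convention is immaterial.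

\section{The bialgebra $A$ and its cochains}\label{sec:A}

In this section $\mathcal C$ is any symmetric fusion category over $\mathbf k$, and $L$ runs over its simple objects.

\subsection{The coend}

Put $A=\bigoplus_LL^*L$. For $V=\bigoplus_aL_a$, with inclusions $i_a$ and projections $\pi_a$, let $\iota_V:V^*V\to A$ be the sum of the maps $i_a^*\otimes\pi_a:V^*V\to L_a^*L_a\subset A$. A family $\varphi_V:V^*VX\to Y$ is \emph{dinatural} if $\varphi_W(W^*fX)=\varphi_V(f^*VX)$ for all $f:V\to W$. Writing $\mathrm{id}_V=\sum_ai_a\pi_a$, one sees that a dinatural family satisfies $\varphi_V=\sum_a\varphi_{L_a}(i_a^*\pi_aX)$; conversely, by Schur's lemma this formula extends arbitrary $\varphi_L$ to a dinatural family. So $A$ is the coend $\int^{V}V^*V$: dinatural families correspond to morphisms $\varphi:AX\to Y$ through $\varphi_V=\varphi(\iota_VX)$. The same holds with several variables, for morphisms out of $A^{\otimes n}X$, and for $X,Y$ in any tensor category containing $\mathcal C$ as a full subcategory. By duality,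
\begin{equation}\label{eq:univ}
\operatorname{Hom}(AX,Y)\cong\{\theta_V:VX\to VY\text{ natural in }V\in\mathcal C\},\qquad \varphi(\iota_VX)=(\mathrm{ev}_VY)(V^*\theta_V).
\end{equation}

Define $m:AA\to A$, $\eta:\mathbf 1\to A$, $\Delta:A\to AA$, $\varepsilon_A:A\to\mathbf 1$ by
\begin{gather*}
m(\iota_V\otimes\iota_W)=\iota_{VW}\,\mu_{V,W},\qquad \mu_{V,W}=s_{V^*V,W^*}W:\ V^*VW^*W\to W^*V^*VW,\\
\eta=\iota_{\mathbf 1},\qquad \Delta\iota_V=(\iota_V\otimes\iota_V)(V^*\mathrm{coev}_VV),\qquad \varepsilon_A\iota_V=\mathrm{ev}_V .
\end{gather*}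
This is the standard commutative bialgebra of Deligne, Lyubashenko and Majid. We recall the verification.
\begin{itemize}
\item \emph{Associativity.} On $V^*VW^*WU^*U$ both triple products are $\iota_{VWU}$ preceded by a composite of symmetries to $U^*W^*V^*VWU$, with the same permutation.
\item \emph{Commutativity.} Dinaturality along $f=s_{V,W}$ gives $\iota_{WV}=\iota_{VW}(f^*\otimes f^{-1})$, and $f^*=s_{V^*,W^*}$. Hence $ms_{A,A}(\iota_V\otimes\iota_W)=\iota_{WV}\mu_{W,V}s_{V^*V,W^*W}$ is $\iota_{VW}$ preceded by a composite of symmetries $V^*VW^*W\to W^*V^*VW$, which is $\mu_{V,W}$.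
\item \emph{Coassociativity and counit.} Both iterated coproducts of $\iota_V$ are $\iota_V^{\otimes 3}(V^*\mathrm{coev}_V\mathrm{coev}_VV)$, and the counit axioms are the zigzag identities.
\item \emph{Compatibility.} On $V^*VW^*W$, both $\Delta m$ and $(m\otimes m)(As_{A,A}A)(\Delta\otimes\Delta)$ are $\iota_{VW}\otimes\iota_{VW}$ preceded by a map to $W^*V^*\,VW\,W^*V^*\,VW$. By the formula for $\mathrm{coev}_{VW}$ and coherence, in both cases the source factors go to positions $2,7,1,8$, $\mathrm{coev}_V$ fills positions $3,6$ and $\mathrm{coev}_W$ positions $4,5$. The formula for $\mathrm{ev}_{VW}$ gives $\mathrm{ev}_{VW}\mu_{V,W}=\mathrm{ev}_V\otimes\mathrm{ev}_W$, so $\varepsilon_A$ is multiplicative.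
\end{itemize}
Put $I=\ker\varepsilon_A$, so that $A=\mathbf 1\oplus I$. We have $\operatorname{FPdim}A=\operatorname{FPdim}(\mathcal C)$. Let $\lambda:A\to\mathbf 1$ be the projection onto the summand $\mathbf 1^*\mathbf 1$. Since $\Delta(L^*L)\subset L^*L\otimes L^*L$ and $\Delta\eta=\eta\otimes\eta$,
\begin{equation}\label{eq:haar}
\lambda\eta=\mathrm{id},\qquad (A\lambda)\Delta=\eta\lambda=(\lambda A)\Delta .
\end{equation}
Thus $\lambda$ is an invariant integral of total mass one. This is where semisimplicity of $\mathcal C$ enters the cohomological argument.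

\subsection{Additive and multiplicative cochains}

Let $K_n=\operatorname{Hom}(\mathbf 1,A^{\otimes n})$, a finite-dimensional commutative $\mathbf k$-algebra, with the augmentation $K_n\to\mathbf k$ induced by $\varepsilon_A^{\otimes n}$ and its kernel $K_n^+$. Define $\partial^i:K_n\to K_{n+1}$ by $\partial^0f=1\otimes f$, $\partial^if=\Delta_if$ ($\Delta$ applied in the $i$th slot) for $1\le i\le n$, and $\partial^{n+1}f=f\otimes1$. Each $\partial^i$ is induced by an algebra morphism $A^{\otimes n}\to A^{\otimes(n+1)}$ compatible with the augmentations. The additive differential is $\partial=\sum_i(-1)^i\partial^i$ on $K_n$, and the multiplicative one is $\partial=\prod_i(\partial^i)^{(-1)^i}$ on units.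

The algebra $K_1$ has a familiar description. Let $\chi_V=\iota_Vs_{V,V^*}\mathrm{coev}_V\in K_1$. The $\chi_L$ form a basis, since $\operatorname{Hom}(\mathbf 1,L^*L)$ is a line. The formula for $\iota_V$ and $(\pi_a\otimes i_a^*)\mathrm{coev}_V=\mathrm{coev}_{L_a}$ give $\chi_V=\sum_a\chi_{L_a}$, and coherence gives $\chi_V\chi_W=\chi_{VW}$. So $K_1$ is the Grothendieck ring of $\mathcal C$ tensored with $\mathbf k$; its augmentation is $\chi_V\mapsto\dim V$, and $\lambda(\chi_L)=\delta_{L,\mathbf 1}$.

\begin{example}\label{ex:group}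
Let $G$ be a finite abelian group of order prime to $p$ and $\mathcal C=\operatorname{Rep}(G)$. Then $A$ is a sum of copies of $\mathbf 1$, with basis the characters $\chi$ of $G$ and $\Delta\chi=\chi\otimes\chi$. So $A$ is the algebra of functions on $G$, $K_n$ is the algebra of functions on $G^n$, $\partial$ is the differential of group cohomology, and $\lambda$ is the average over $G$. Every character is a multiplicative $1$-cocycle, so multiplicative cohomology does not vanish when $G\ne1$, in contrast with the next lemma.
\end{example}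

\begin{lemma}\label{lem:add}
If $n\ge1$, $w\in K_n^+$ and $\partial w=0$, then $w=\partial v$ for some $v\in K_{n-1}^+$.
\end{lemma}

\begin{proof}
Let $h:K_{j+1}\to K_j$ apply $\lambda$ in the first slot. On $K_n$ we have $h\partial^0=\mathrm{id}$ because $\lambda\eta=\mathrm{id}$; $h\partial^1=\partial^0h$ because $(\lambda A)\Delta=\eta\lambda$; and $h\partial^i=\partial^{i-1}h$ for $i\ge2$ because the two operations act on different slots. So $0=h\partial w=w-\partial(hw)$. If $n=1$, then $hw\in K_0=\mathbf k$, where $\partial=\partial^0-\partial^1=0$, so $w=0$. Let $n\ge2$, and let $a\in\mathbf k$ be the augmentation of $hw$. The augmentation of $w=\partial(hw)$ is $a\sum_{i=0}^n(-1)^i$, so this scalar is $0$. Hence $\partial(a\cdot1)=0$, and $v=hw-a\cdot 1$ works.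
\end{proof}

Assume now that $I$ is nilpotent. The kernel of $\varepsilon_A^{\otimes n}$ is a sum of $n$ nilpotent ideals, so $K_n^+$ is nilpotent and $U_n=1+K_n^+$ is a group under multiplication, preserved by $\partial$. The map $h$ is not multiplicative, so the proof above says nothing about $U_n$ directly. A \emph{logarithm up to level $N$} is a family of group isomorphisms $\ell:U_n\to K_n^+$, $0\le n\le N$, such that $\ell\circ\varphi=\varphi\circ\ell$ for all maps induced by algebra morphisms $\varphi:A^{\otimes n}\to A^{\otimes m}$ with $\varepsilon_A^{\otimes m}\varphi=\varepsilon_A^{\otimes n}$ and $n,m\le N$. For $b\in K_2$ put $b_{12}=b\otimes1$ and $b_{13}=(A\eta A)b$.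

\begin{proposition}\label{prop:vanish}
Suppose that $I$ is nilpotent and that there is a logarithm up to level $N\ge3$.
\begin{enumerate}
\item[(i)] If $1\le n<N$, $\omega\in U_n$ and $\partial\omega=1$, then $\omega=\partial u$ with $u\in U_{n-1}$. For $n=1$ this means $\omega=1$.
\item[(ii)] If $b\in U_2$ and $\Delta_2b=b_{12}b_{13}$, then $b=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) By naturality $\ell$ commutes with each $\partial^i$, so $\ell(\partial\omega)=\partial\ell(\omega)$. By Lemma~\ref{lem:add}, $\ell(\omega)=\partial v$ with $v=\ell(u)$, $u\in U_{n-1}$. Then $\ell(\partial u)=\ell(\omega)$, so $\partial u=\omega$.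

(ii) The element $\beta=\ell(b)$ satisfies $\Delta_2\beta=\beta_{12}+\beta_{13}$. Apply $\lambda$ in the third slot. By \eqref{eq:haar} the left side becomes $(A\,\eta\lambda)\beta$ and the right side $\beta+(A\,\eta\lambda)\beta$. So $\beta=0$.
\end{proof}

The main theorems use (i) for $n\le3$ and (ii), so a logarithm up to level $4$ suffices.

\section{The case $p=5$}\label{sec:five}

Let $\mathcal C=\mathrm{Ver}_5^+$. Its simple objects are $\mathbf 1$ and $L_3$, with $L_3L_3=\mathbf 1\oplus L_3$, so $A=\mathbf 1\oplus L_3^*L_3=\mathbf 1\oplus\mathbf 1\oplus L_3$. We determine the multiplication and find a logarithm up to level $4$.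

With $\chi=\chi_{L_3}$ we have $K_1=\mathbf k[\chi]/(\chi^2-\chi-1)$. The discriminant is $5$, and indeed $\chi^2-\chi-1=(\chi-3)^2$ in characteristic $5$. So $K_1=\mathbf k\oplus\mathbf ky$ with $y=\chi-3$, $y^2=0$, and $y\in K_1^+$ since $\dim L_3=3$. Thus $I=\mathbf 1y\oplus L_3$.

The object $S^2L_3$ is a summand of $\mathbf 1\oplus L_3$ of dimension $\frac12(3^2+3)=6=1$, the trace of $\frac12(\mathrm{id}+s)$. The four summands have dimensions $0,1,3,4$, so $S^2L_3=\mathbf 1$. As $A$ is commutative, the product $L_3L_3\to I$ factors through $S^2L_3$ and lands in $\mathbf 1y$. Multiplication by $y$ preserves the isotypic component $L_3$ and acts on it by a scalar $a$; from $y^2=0$ we get $a^2=0$, so $a=0$. Hence $A$ is a graded algebra with $\mathbf 1$, $L_3$, $\mathbf 1y$ in degrees $0,1,2$, and $I^3=0$.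

The algebra $A^{\otimes n}$ lives in degrees $0,\dots,2n$, and its part of degree $1$ is $L_3^{\oplus n}$, which receives no morphism from $\mathbf 1$. So $K_n^+$ lives in degrees $2,\dots,2n$, whence $(K_n^+)^{n+1}=0$, and $(K_n^+)^5=0$ for $n\le4$. When $(K_n^+)^p=0$, the truncated series $\ell(1+x)=\sum_{k=1}^{p-1}(-1)^{k-1}x^k/k$ is an isomorphism $U_n\to K_n^+$ with inverse the truncated exponential minus its truncation error, which vanishes: the identities between $\log$ and $\exp$ hold modulo terms of degree $\ge p$ with coefficients whose denominators are prime to $p$. Being a universal polynomial, $\ell$ commutes with all algebra maps. This is a logarithm up to level $4$.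

To see what it buys, let $u=1+ay\in U_1$ satisfy $\Delta u=u\otimes u$. Applying $\lambda$ in the first slot gives $\lambda(u)\,1=\lambda(u)\,u$. Now $\lambda(y)=-3$, so $\lambda(u)=0$ for $a=2$, and then averaging gives no information. After taking logarithms the equation reads $\Delta(ay)=ay\otimes1+1\otimes ay$, and averaging gives $\lambda(ay)\,1=\lambda(ay)\,1+ay$, so $a=0$.

For general $p$ we shall see that $A$ is graded in degrees $0,\dots,p-3$. The degree count gives $(K_4^+)^p=0$ only when $4(p-3)<2p$, that is, for $p=5$. For $p\ge7$ we need a substitute for the missing term $x^p/p$. The logarithm is characterized by $d\log u=u^{-1}du$, an equation without denominators, and it can be solved if closed $1$-forms on $A^{\otimes n}$ are exact. To compute differential forms we need $A$ by generators and relations.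

\section{$A$ is the symmetric algebra of $L_3$}\label{sec:sym}

Put $\vartheta=\pi/p$ and $[i]=\sin(i\vartheta)/\sin\vartheta$; then $\operatorname{FPdim}L_i=[i]$.

\begin{lemma}\label{lem:sym}
For $0\le n<p$ we have $\operatorname{FPdim}(S^nL_3)=[n+1][n+2]/[2]$. Moreover $S^nL_3=0$ for $n\ge p-2$, $\Lambda^jL_3=0$ for $j\ge4$, and
\[
\operatorname{FPdim}S(L_3)=\frac{p}{4\sin^2\vartheta}=\sum_{i\ \mathrm{odd}}[i]^2=\operatorname{FPdim}(\mathrm{Ver}_p^+).
\]
\end{lemma}

\begin{proof}
Semisimplification is not exact, so dimensions cannot be computed from composition factors. We lift the computation to a class of $SL_2$-modules that are determined by their characters. Let $\Gamma:\mathrm{Tilt}(SL_2)\to\operatorname{Rep}(\mathbb Z/p)\to\mathrm{Ver}_p$ be restriction of tilting modules to the subgroup generated by a nontrivial unipotent element of $SL_2(\mathbb F_p)$, followed by semisimplification. It is an additive symmetric monoidal functor, and for $m\le p-2$ it sends $V_m=S^m(\mathbf k^2)$, a single Jordan block, to $L_{m+1}$. Tilting modules are closed under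 tensor products and direct summands (Donkin), and an indecomposable one is determined by its highest weight. The one of highest weight $m$ is the summand of $V_1^{\otimes m}$ containing the weight $m$, which has multiplicity one. So characters identify the split Grothendieck ring of $\mathrm{Tilt}(SL_2)$ with $\mathbb Z[z+z^{-1}]$. The ring homomorphism $\operatorname{FPdim}\circ\,\Gamma$ sends $z+z^{-1}$ to $[2]=\zeta+\zeta^{-1}$, $\zeta=e^{\sqrt{-1}\,\vartheta}$. Hence $\operatorname{FPdim}\Gamma(T)=\operatorname{ch}_T(\zeta)$ for all tilting $T$.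

For $n<p$, $S^nV_2$ and $\Lambda^nV_2$ are images of idempotents on the tilting module $V_2^{\otimes n}$, so they are tilting and $\Gamma$ sends them to $S^nL_3$ and $\Lambda^nL_3$. Sorting monomials by their degree $k$ in the weight vectors of weights $\pm2$,
\[
\operatorname{ch}S^nV_2=\sum_{k=0}^n\frac{z^{2k+2}-z^{-2k-2}}{z^2-z^{-2}}=\frac{(z^{n+1}-z^{-n-1})(z^{n+2}-z^{-n-2})}{(z-z^{-1})(z^2-z^{-2})};
\]
the sum telescopes after multiplication by $z-z^{-1}$. This gives the first formula. As $[p]=0$, $S^{p-2}L_3=0$, and higher powers are quotients of $S^{p-2}L_3\otimes L_3^{\otimes k}$. As $4<p$, $\Lambda^4L_3=\Gamma(\Lambda^4V_2)=0$, and higher exterior powers are quotients of $\Lambda^4L_3\otimes L_3^{\otimes k}$. Finally, $\sum_{m=0}^{p-1}\zeta^{2m}=0$ gives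
\[
\sum_{m=0}^{p-1}\sin m\vartheta\,\sin(m+1)\vartheta=\frac12\sum_{m=0}^{p-1}\big(\cos\vartheta-\cos(2m+1)\vartheta\big)=\frac p2\cos\vartheta,\qquad \sum_{m=0}^{p-1}\sin^2m\vartheta=\frac p2 .
\]
Dividing the first sum by $\sin\vartheta\sin2\vartheta$ gives $\operatorname{FPdim}S(L_3)=p/(4\sin^2\vartheta)$. In the second, $m\mapsto p-m$ exchanges odd and even $m$ and preserves $\sin m\vartheta$, so the odd terms contribute $p/4$.
\end{proof}

\begin{proposition}\label{prop:AS}
Let $\mathcal C=\mathrm{Ver}_p^+$. Then $I$ is nilpotent, and there is an algebra isomorphism $S(L_3)\to A$ sending $L_3$ into $I$.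
\end{proposition}

\begin{proof}
We show that $A$ has one point, that its cotangent space there is $L_3$, and compare dimensions.

\emph{Step 1: $\varepsilon_A$ is the only algebra map $A\to\mathbf 1$.} By \eqref{eq:univ}, morphisms $A\to\mathbf 1$ are natural families $a_V\in\operatorname{End}V$, that is, scalars $a_i$ for $i$ odd. Since $\mathrm{ev}_{VW}\mu_{V,W}=\mathrm{ev}_V\otimes\mathrm{ev}_W$, algebra maps are the families with $a_{\mathbf 1}=\mathrm{id}$ and $a_{VW}=a_V\otimes a_W$: $a_1=1$, and $a_ia_j=a_k$ whenever $L_k\subset L_iL_j$. By \eqref{eq:fusion}, $L_1,L_3\subset L_3L_3$, so $a_3^2=1$ and $a_3^2=a_3$, and $a_3=1$. Also $L_{i+2}\subset L_3L_i$ for odd $i\le p-4$, so $a_{i+2}=a_i$.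

\emph{Step 2: $\operatorname{Hom}(I/I^2,\mathbf 1)=0$.} This space consists of the morphisms $D:A\to\mathbf 1$ with $Dm=D\otimes\varepsilon_A+\varepsilon_A\otimes D$. They correspond to scalars $d_i$ with $d_i+d_j=d_k$ whenever $L_k\subset L_iL_j$. Then $d_1=2d_1$ gives $d_1=0$, and $L_1\subset L_iL_i$ gives $2d_i=0$.

\emph{Step 3: $I$ is nilpotent.} Let $M=L_{p-2}\in\mathcal C$. It is chosen because $M^*M=\mathbf 1\oplus L_3$ is small while $M$ generates $\mathcal C$: since $L_3\subset MM$ and $L_{i+2}\subset L_3L_i$, every simple object is a summand of some $M^{\otimes n}$. As $\mu_{V,W}$ is invertible, $\operatorname{im}\iota_{VW}$ is the product of $\operatorname{im}\iota_V$ and $\operatorname{im}\iota_W$, and by definition of $\iota_V$, $\operatorname{im}\iota_L\subset\operatorname{im}\iota_V$ when $L$ is a summand of $V$. So the algebra $A$ is generated by $\operatorname{im}\iota_M$. Let $\mathfrak b$ be the ideal generated by the image of $L_3\subset M^*M$. It lies in $I$ since $\operatorname{Hom}(L_3,\mathbf 1)=0$, and $\mathfrak b^n$ is the image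 of $A\otimes S^nL_3$, so $\mathfrak b^{p-2}=0$. The algebra $A/\mathfrak b$ is generated by a quotient of $\mathbf 1$, so it is an ordinary finite-dimensional commutative $\mathbf k$-algebra. By Step~1 it has exactly one $\mathbf k$-point, so it is local and its maximal ideal $I/\mathfrak b$ is nilpotent.

\emph{Step 4.} Let $W=(\mathrm{id}-\eta\varepsilon_A)(\operatorname{im}\iota_M)\subset I$. Since $\operatorname{im}\iota_M\subset\mathbf 1+W$, the object $W$ generates $A$, so $I=\sum_{n\ge1}W^n=W+I^2$. Thus $I/I^2$ is a quotient of $M^*M=\mathbf 1\oplus L_3$, and by Step~2 of $L_3$. It is nonzero because $I\ne0$ is nilpotent, so $I/I^2\cong L_3$. A section $L_3\to I$ defines an algebra map $S(L_3)\to A$. Its image $A_0$ satisfies $I^n\subset A_0+I^{n+1}$ for all $n$, so it is surjective. By Lemma~\ref{lem:sym} both sides have the same Frobenius--Perron dimension, so the kernel is zero.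
\end{proof}

For $\mathrm{Ver}_p$ Step~1 fails: the scalars $a_i=(-1)^{i-1}$ define a second algebra map $A\to\mathbf 1$, and $I$ is not nilpotent.

\begin{corollary}\label{cor:powers}
Let $\mathcal C=\mathcal C_r$. Then $I$ is nilpotent, and for each $n$ there is an algebra isomorphism $A^{\otimes n}\cong S(V_1)\otimes\dots\otimes S(V_{nr})$, where each $V_a$ is the image of $L_3$ under one of the $r$ embeddings $\mathrm{Ver}_p^+\to\mathcal C_r$, under which the kernel of the augmentation is the part of positive degree.
\end{corollary}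

\begin{proof}
Let $A_1$ be the coend of $\mathrm{Ver}_p^+$. Summing $L^*L$ over the simple objects of $\mathcal C_r$ gives $A=A_1\boxtimes\dots\boxtimes A_1$, with $\mu$, $\mathrm{ev}$, and hence $m$, $\varepsilon_A$ given factor by factor. So $A$ is the tensor product of the images of $A_1$ under the $r$ embeddings. These are exact symmetric tensor functors and therefore commute with $S(-)$. The ideal $I$ is a sum of $r$ nilpotent ideals.
\end{proof}

\section{A Poincar\'e lemma and the logarithm}\label{sec:log}

For a commutative algebra $R$ in $\mathcal C$, a derivation into an $R$-module $M$ is a morphism $D:R\to M$ such that $Dm$ is the sum of the action maps applied to $R\otimes D$ and to $(R\otimes D)s_{R,R}$. A universal derivation $d:R\to\Omega^1_R$ is unique up to unique isomorphism. If $R$ and $R'$ have universal derivations, an algebra map $\varphi:R\to R'$ induces an $R$-linear $\varphi_*:\Omega^1_R\to\Omega^1_{R'}$ with $\varphi_*d=d\varphi$.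

\subsection{The de Rham complex of $S(V)$}

Work in the category of $\mathbb Z_{\ge0}$-graded objects of $\mathcal C$, with symmetry $\tilde s=(-1)^{ab}s$ on objects of degrees $a,b$. Let $V\in\mathcal C$ be placed in degree $0$, let $V'$ be a copy of $V$ in degree $1$, and put $\Omega=S(V\oplus V')=S(V)\otimes S(V')$. Its part of degree $j$ is $\Omega^j=S(V)\otimes\Lambda^jV$. It has a second grading, the \emph{weight}: $S^N(V\oplus V')=\bigoplus_{m+j=N}S^mV\otimes\Lambda^jV$ has weight $N$.

A derivation of degree $e$ of $\Omega$ is a morphism $D$ in $\mathcal C$ raising degrees by $e$ with $Dm=m(D\otimes\mathrm{id})+(-1)^{ea}m(\mathrm{id}\otimes D)$ on $\Omega^a\otimes\Omega^b$. Any morphism $D:W=V\oplus V'\to\Omega$ of degree $e$ extends uniquely to such a derivation. Indeed, the Leibniz rule defines $D$ on the tensor algebra, and it remains to see that $D_2=m(D\otimes\mathrm{id})+(-1)^{ea}m(\mathrm{id}\otimes D)$ on $W_a\otimes W_b$ satisfies $D_2\tilde s=D_2$. By naturality of $s$,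
\[
D_2\tilde s=(-1)^{ab}\big(ms(\mathrm{id}\otimes D)+(-1)^{eb}ms(D\otimes\mathrm{id})\big),
\]
and graded commutativity gives $ms=(-1)^{a(b+e)}m$ in the first term and $ms=(-1)^{(a+e)b}m$ in the second, which yields $D_2$.

Let $d$ be the derivation of degree $1$ with $d|_V=\mathrm{id}:V\to V'$ and $d|_{V'}=0$, and $\kappa$ the derivation of degree $-1$ with $\kappa|_{V'}=\mathrm{id}:V'\to V$ and $\kappa|_V=0$. Both preserve the weight. For derivations $D,D'$ of odd degree, $DD'+D'D$ is a derivation of even degree. So $2d^2$ is a derivation vanishing on generators, and $d^2=0$. Likewise $d\kappa+\kappa d$ is a derivation equal to the identity on generators, so it acts as $N$ in weight $N$. Hence the cohomology of $(\Omega,d)$ is concentrated in weights divisible by $p$. The map $d:S(V)\to S(V)\otimes V$ is the universal derivation, since derivations $S(V)\to M$ and module maps $S(V)\otimes V\to M$ both correspond to morphisms $V\to M$.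

\begin{lemma}\label{lem:poincare}
Let $\mathcal C=\mathcal C_r$ and let $\Omega$ be the de Rham complex of $A^{\otimes n}\cong S(V_1\oplus\dots\oplus V_{nr})$. Then $H^0(\Omega)=\mathbf 1$ and $H^1(\Omega)=0$.
\end{lemma}

\begin{proof}
For $V=V_a$, Lemma~\ref{lem:sym} shows that $S^mV\otimes\Lambda^jV\neq0$ only if $m\le p-3$ and $j\le3$. The weight $m+j$ is then at most $p$, and it is divisible by $p$ only for $(m,j)=(0,0)$ and $(p-3,3)$. So $H^0=\mathbf 1$ and $H^1=0$ for one factor. For several factors larger weights occur, and we use the K\"unneth formula instead. The de Rham complex of the direct sum is the tensor product of the de Rham complexes of the $V_a$, since the two differentials are derivations agreeing on generators. A complex in a semisimple category is the direct sum of its cohomology and a contractible complex, so the cohomology of a tensor product is the tensor product of the cohomologies.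
\end{proof}

\subsection{The logarithm}

\begin{proposition}\label{prop:log}
For $\mathcal C=\mathcal C_r$ there is a logarithm up to every level. Hence the conclusions of Proposition~\ref{prop:vanish} hold for all $n\ge1$.
\end{proposition}

\begin{proof}
Apply the exact functor $\operatorname{Hom}(\mathbf 1,-)$ to the complex of Lemma~\ref{lem:poincare}. We get a graded commutative differential graded $\mathbf k$-algebra with degree $0$ part $K_n$, in which closed elements of $K_n$ are constants and closed $1$-forms are exact. In particular $d$ is injective on $K_n^+$.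

Let $u\in U_n$. Then $d(u^{-1}du)=-u^{-2}\,du\cdot du=0$, because $du\cdot du=-du\cdot du$ and $p\ne2$. So there is a unique $\ell(u)\in K_n^+$ with $d\ell(u)=u^{-1}du$. From $(uv)^{-1}d(uv)=u^{-1}du+v^{-1}dv$ we get $\ell(uv)=\ell(u)+\ell(v)$. If $\varphi$ is an augmented algebra map, applying $\varphi_*$ to the defining equation gives $d\varphi(\ell(u))=\varphi(u)^{-1}d\varphi(u)$ with $\varphi(\ell(u))\in K_m^+$, so $\varphi(\ell(u))=\ell(\varphi(u))$. Only the universal derivation and the augmentation enter here, so $\varphi$ need not respect weights.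

For bijectivity let $K_n^{\ge N}$ be the part of weight $\ge N$; then $K_n^{\ge1}=K_n^+$, and $K_n^{\geq N}=0$ for large $N$. If $u=1+x$ with $x\in K_n^{\ge N}$, $N\ge1$, then $d(\ell(u)-x)=(u^{-1}-1)dx$ has weight $\ge2N$. As $d$ preserves weights and is injective on $K_n^+$, we get $\ell(u)-x\in K_n^{\ge N+1}$. So $\ell$ maps $1+K_n^{\ge N}$ to $K_n^{\ge N}$ and induces the bijection $1+x\mapsto x$ on the successive quotients of these finite filtrations.
\end{proof}

\begin{remark}
For $x\in K_n^+$ the element $x^p$ is closed, hence $0$. So $u^{-1}du=\sum_{k=0}^{p-1}(-x)^kdx$ for $u=1+x$, and $\ell(u)$ is the truncated logarithm plus the unique $x^{[p]}\in K_n^+$ with $dx^{[p]}=x^{p-1}dx$: the Poincar\'e lemma supplies the term $x^p/p$. In the ordinary algebra $\mathbf k[x]/(x^p)$ the form $x^{p-1}dx$ is nonzero and the exact forms are spanned by $x^kdx$ with $k\le p-2$, so no such term exists.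
\end{remark}

\section{The action of $A$ on $\mathcal D$}\label{sec:action}

From here through Section~\ref{sec:unique}, $\mathcal C=\mathcal C_r$ with $r\ge1$, and $\mathcal D$ is a finite non-degenerate braided tensor category containing $\mathcal C$ as a Lagrangian subcategory. The case $r=1$ is Theorems~\ref{thm:main} and~\ref{thm:unique}; general $r$ is the first assertion of Theorem~\ref{thm:powers}. We identify $\mathcal C$ with its essential image. A centralizer is full, and closed under subquotients by naturality of $c$ and exactness of $\otimes$. So $\mathcal C=\mathcal C'$ has these properties, and simple objects of $\mathcal C$ are simple in $\mathcal D$.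

\subsection{Double braidings as module structures}

For $V\in\mathcal C$ and $X\in\mathcal D$ there are two ways to move $V$ past $X$, namely $c_{V,X}$ and
\[
\sigma_{V,X}=c_{X,V}^{-1}:VX\to XV.
\]
Both are natural, both equal $s$ when $X\in\mathcal C$, and by the hexagon axioms both satisfy
\begin{equation}\label{eq:hex}
\sigma_{VW,X}=(\sigma_{V,X}W)(V\sigma_{W,X}),\qquad \sigma_{V,XY}=(X\sigma_{V,Y})(\sigma_{V,X}Y).
\end{equation}
We use $\sigma$ as the reference and record the discrepancy $\theta^X_V=c_{V,X}^{-1}\sigma_{V,X}\in\operatorname{End}(VX)$, the inverse of the double braiding. Let $\rho_X:AX\to X$ correspond to $\theta^X$ under \eqref{eq:univ}; it is natural in $X$.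

\begin{lemma}\label{lem:module}
Let $X\in\mathcal D$, and let $\gamma_V:VX\to XV$ be isomorphisms natural in $V\in\mathcal C$ with $\gamma_{VW}=(\gamma_VW)(V\gamma_W)$. Then the morphism $\rho:AX\to X$ corresponding to $\theta_V=\gamma_V^{-1}\sigma_{V,X}$ is a unital $A$-module structure. The same holds with $(\mathcal D,\sigma)$ replaced by $(\mathcal C,s)$.
\end{lemma}

The lemma applies to $\rho_X$, with $\gamma_V=c_{V,X}$, and to every object $(Z,\gamma)$ of $\mathcal Z(\mathcal C)$.

\begin{proof}
The map $\gamma_{\mathbf 1}$ is an invertible idempotent, so $\theta_{\mathbf 1}=\mathrm{id}$, which is unitality. Write $\sigma_W=\sigma_{W,X}$ and $\rho_V=\rho(\iota_VX)=(\mathrm{ev}_VX)(V^*\theta_V)$. Multiplicativity of $\gamma$ and $\sigma$ gives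
\[
\theta_{VW}=(V\gamma_W^{-1})(\theta_VW)(V\sigma_W)=(V\theta_W)(V\sigma_W^{-1})(\theta_VW)(V\sigma_W).
\]
With $\mathrm{ev}_{VW}=\mathrm{ev}_W(W^*\mathrm{ev}_VW)$ this yields $\rho_{VW}=\rho_W(W^*\xi)$, where $\xi=\sigma_W^{-1}(\rho_VW)(V^*V\sigma_W):V^*VWX\to WX$. Naturality of $\sigma_{W,-}$ and \eqref{eq:hex} give $\sigma_W(W\rho_V)=(\rho_VW)(V^*V\sigma_W)(s_{W,V^*V}X)$, so $\xi=(W\rho_V)(s_{V^*V,W}X)$. Therefore
\[
\rho_{VW}(\mu_{V,W}X)=\rho_W(W^*W\rho_V)(s_{V^*V,W^*W}X),
\]
that is, $\rho(mX)=\rho(A\rho)(s_{A,A}X)$. Composing with $s_{A,A}X$ and using $ms_{A,A}=m$, $s_{A,A}^2=\mathrm{id}$ gives $\rho(mX)=\rho(A\rho)$. Only naturality, \eqref{eq:hex} and $\sigma|_{\mathcal C}=s$ were used.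
\end{proof}

Under \eqref{eq:univ}, $\varepsilon_AX$ corresponds to the identity family. So $\rho_X=\varepsilon_AX$ if and only if $X$ centralizes $\mathcal C$, that is, $X\in\mathcal C'=\mathcal C$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $X\in\mathcal D$ be simple. The restriction $IX\to X$ of $\rho_X$ is zero or an epimorphism. If it is an epimorphism, so is the iterated action $I^{\otimes N}X\to X$. By associativity this map factors through the product $I^{\otimes N}\to A$, which is zero for large $N$; so $X=0$, a contradiction. Hence $\rho_X$ vanishes on $IX$, so $\rho_X=\varepsilon_AX$ and $X\in\mathcal C$.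
\end{proof}

This used only $\mathcal C'=\mathcal C$ and the nilpotency of $I$.

\subsection{Cochains as natural operators}

Cochains must act on tensor products in $\mathcal D$, one slot for each factor. For $V_i\in\mathcal C$ and $Y_i\in\mathcal D$ define the \emph{shuffle} $\Sigma:V_1\cdots V_nY_1\cdots Y_n\to V_1Y_1\cdots V_nY_n$ recursively: it is the identity for $n=1$, and
\[
\Sigma=(V_1Y_1\Sigma)\,(V_1\sigma_{V_2\cdots V_n,Y_1}Y_2\cdots Y_n).
\]
It is natural in all arguments, and factors equal to $\mathbf 1$ may be deleted. Put $\rho_{X_1,\dots,X_n}=(\rho_{X_1}\otimes\dots\otimes\rho_{X_n})\Sigma:A^{\otimes n}X_1\cdots X_n\to X_1\cdots X_n$, and for $f\in K_n$ put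
\[
f_{X_1,\dots,X_n}=\rho_{X_1,\dots,X_n}(f\otimes X_1\cdots X_n)\in\operatorname{End}(X_1\cdots X_n),
\]
which is natural in each $X_i$. We abbreviate the list $X_1,\dots,X_n$ to $X_\bullet$.

\begin{lemma}\label{lem:calculus}
Let $f,g\in K_n$.
\begin{enumerate}
\item[(i)] $(fg)_{X_\bullet}=f_{X_\bullet}g_{X_\bullet}$ and $1_{X_\bullet}=\mathrm{id}$.
\item[(ii)] $\rho_{XY}=\rho_{X,Y}(\Delta XY)$, and $f_{\dots,X_iX_{i+1},\dots}=(\Delta_if)_{\dots,X_i,X_{i+1},\dots}$.
\item[(iii)] $(1\otimes f)_{X_0,X_\bullet}=X_0\otimes f_{X_\bullet}$ and $(f\otimes1)_{X_\bullet,X_{n+1}}=f_{X_\bullet}\otimes X_{n+1}$.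
\item[(iv)] If all $X_i\in\mathcal C$, then $f_{X_\bullet}$ is multiplication by the augmentation of $f$. For $V\in\mathcal C$ we have $\rho_{VX}=(V\rho_X)(s_{A,V}X)$, and $v_{VX}=Vv_X$ for $v\in K_1$.
\item[(v)] For $n=2$: $(c_{X,Y}Z)(1\otimes f)_{X,Y,Z}=(f_{13})_{Y,X,Z}(c_{X,Y}Z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $R,S$ be algebras in $\mathcal C$, and let $X$ be an $R$-module and $Y$ an $S$-module in $\mathcal D$, with actions $a_X,a_Y$. We claim that $\tau=(a_X\otimes a_Y)(R\sigma_{S,X}Y)$ is an action of $R\otimes S$ on $XY$. By naturality, $\sigma_{S,X}(Sa_X)=(a_XS)(R\sigma_{S,X})(s_{S,R}X)$. Hence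
\[
\tau(RS\tau)=\big(a_X(Ra_X)\otimes a_Y(Sa_Y)\big)\,(RR\,\sigma_{S,X}SY)(RRS\,\sigma_{S,X}Y)\,(R\,s_{S,R}\,SXY).
\]
The two middle factors compose to $RR\sigma_{SS,X}Y$. Replacing $a_X(Ra_X)$ by $a_X(m_RX)$ and $a_Y(Sa_Y)$ by $a_Y(m_SY)$, and using $(Xm_S)\sigma_{SS,X}=\sigma_{S,X}(m_SX)$, we obtain $\tau\big((m_R\otimes m_S)(Rs_{S,R}S)XY\big)$, as required. Unitality follows from $\sigma_{S,X}(\eta_SX)=X\eta_S$. By the recursion for $\Sigma$, $\rho_{X_\bullet}$ is $\tau$ for $R=A$, $S=A^{\otimes(n-1)}$, $Y=X_2\cdots X_n$. By induction it is an action of $A^{\otimes n}$, which gives (i).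

(ii) Write $\rho^X_V=\rho_X(\iota_VX)$. From $\sigma_{VV^*,X}(\mathrm{coev}_VX)=X\mathrm{coev}_V$ and \eqref{eq:hex} we get $(V\sigma_{V^*,X})(\mathrm{coev}_VX)=(\sigma_{V,X}^{-1}V^*)(X\mathrm{coev}_V)$. Therefore
\begin{align*}
\rho_{X,Y}(\Delta\iota_VXY)&=(\rho^X_V\otimes\rho^Y_V)(V^*V\sigma_{V^*,X}VY)(V^*\mathrm{coev}_VXVY)(V^*\sigma_{V,X}Y)\\
&=(\rho^X_VY)(V^*\sigma_{V,X}^{-1}Y)\big(V^*X\,(V\rho^Y_V)(\mathrm{coev}_VVY)\big)(V^*\sigma_{V,X}Y).
\end{align*}
A zigzag identity gives $(V\rho^Y_V)(\mathrm{coev}_VVY)=\theta^Y_V$. So $\rho_{X,Y}(\Delta XY)$ corresponds under \eqref{eq:univ} to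
\[
(\theta^X_VY)(\sigma_{V,X}^{-1}Y)(X\theta^Y_V)(\sigma_{V,X}Y)=(c_{V,X}^{-1}Y)(Xc_{V,Y}^{-1})(X\sigma_{V,Y})(\sigma_{V,X}Y)=c_{V,XY}^{-1}\sigma_{V,XY}=\theta_V^{XY}.
\]
This is the first formula. For the second, if $i>1$, naturality of $\sigma_{-,X_1}$ with respect to $\Delta_{i-1}$ removes the first factor and lowers $i$. If $i=1$, let $S$ be the product of the slots after the second and $Z$ the product of the objects after $X_2$, with action $a_Z$. By \eqref{eq:hex}, $\rho_{X_1,X_2,\dots}=(\rho_{X_1,X_2}\otimes a_Z)(AA\sigma_{S,X_1X_2}Z)$; compose with $\Delta$ in the first slot and use the first formula.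

(iii) By naturality $\sigma_{A^{\otimes n},X_0}(fX_0)=X_0f$, and $\rho_{X_0}(\eta X_0)=\mathrm{id}$; this is the first formula. For the second, naturality of $\Sigma$ with respect to $\eta$ in the last slot moves $\eta$ next to $X_{n+1}$, where it acts as the identity.

(iv) If all $X_i\in\mathcal C$, then $\rho_{X_i}=\varepsilon_AX_i$, and naturality of $\Sigma$ gives $\rho_{X_\bullet}=\varepsilon_A^{\otimes n}X_1\cdots X_n$. By (ii), $\rho_{VX}=(\varepsilon_AV\rho_X)(As_{A,V}X)(\Delta VX)=(V\rho_X)(s_{A,V}X)$. Composing with $vVX$ and using $s_{A,V}(vV)=Vv$ gives the last formula.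

(v) We use $c_{X,Y}(X\rho_Y)=(\rho_YX)(Ac_{X,Y})(c_{X,A}Y)$, then $Xf=(\sigma_{A,X}A)(A\sigma_{A,X})(fX)$ and $c_{X,A}\sigma_{A,X}=\mathrm{id}$, then naturality of $\sigma_{A,-}$:
\begin{align*}
(c_{X,Y}Z)(Xf_{Y,Z})&=(\rho_YX\rho_Z)(Ac_{X,Y}AZ)(c_{X,A}YAZ)(XA\sigma_{A,Y}Z)(XfYZ)\\
&=(\rho_YX\rho_Z)\big(A\,(c_{X,Y}A)\sigma_{A,XY}\,Z\big)(fXYZ)\\
&=(\rho_YX\rho_Z)(A\sigma_{A,YX}Z)(fYXZ)(c_{X,Y}Z).
\end{align*}
Since $\rho_{Y,X,Z}(A\eta A\,YXZ)=(\rho_YX\rho_Z)(AY\sigma_{A,X}Z)(A\sigma_{A,Y}XZ)=(\rho_YX\rho_Z)(A\sigma_{A,YX}Z)$, the last line is $(f_{13})_{Y,X,Z}(c_{X,Y}Z)$.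
\end{proof}

\section{The projective cover of the unit object}\label{sec:P}

\subsection{The functor $F$}

Let $\varepsilon:P\to\mathbf 1$ be the projective cover in $\mathcal D$. For simple $L,L'$ the object $LP$ is projective and $\operatorname{Hom}(LP,L')$ has dimension equal to the multiplicity of $\mathbf 1$ in $L^*L'$, namely $\delta_{L,L'}$. By Theorem~\ref{thm:main}(a), $LP$ is the projective cover of $L$, and the projective objects of $\mathcal D$ are the $VP$, $V\in\mathcal C$. So $\operatorname{FPdim}(\mathcal D)=\operatorname{FPdim}(\mathcal C)\operatorname{FPdim}P$, and \eqref{eq:shimizu} gives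
\begin{equation}\label{eq:dimP}
\operatorname{FPdim}P=\operatorname{FPdim}(\mathcal C)=\operatorname{FPdim}A .
\end{equation}

Let $F:\mathcal D\to\mathcal C$, $F(X)=\bigoplus_L\operatorname{Hom}_{\mathcal D}(LP,X)\otimes L$, be the right adjoint of $V\mapsto VP$, with counit $\nu_X:F(X)P\to X$. The \emph{transpose} of $g:V\to F(X)$ is $g^\sharp=\nu_X(gP):VP\to X$, and $g\mapsto g^\sharp$ is a bijection. The functor $F$ is exact because the $LP$ are projective. For $V,W\in\mathcal C$,
\[
\operatorname{Hom}(W,VF(X))=\operatorname{Hom}(V^*W,F(X))=\operatorname{Hom}(V^*WP,X)=\operatorname{Hom}(WP,VX),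
\]
so we identify $F(VX)=VF(X)$ with $\nu_{VX}=V\nu_X$. Under this identification $F$ is \emph{$\mathcal C$-linear}: $F(k\otimes h)=k\otimes F(h)$ for $k$ in $\mathcal C$ and $h$ in $\mathcal D$. Since $W\varepsilon$ is the projective cover of $W$ and $V$ is semisimple, $g\mapsto g\otimes\varepsilon$ is a bijection $\operatorname{Hom}(W,V)\to\operatorname{Hom}(WP,V)$; so $F(V)=V$ with $\nu_V=V\varepsilon$. Being exact and the identity on simple objects, $F$ is faithful and preserves $\operatorname{FPdim}$. Transposes obey
\begin{equation}\label{eq:rules}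
(F(h)g)^\sharp=hg^\sharp,\qquad (gk)^\sharp=g^\sharp(kP),\qquad (Vg)^\sharp=Vg^\sharp .
\end{equation}

Let $B=F(P)$, and define $e:\mathbf 1\to B$ and $\alpha:A\to B$ by $e^\sharp=\mathrm{id}_P$ and $\alpha^\sharp=\rho_P$. By $\mathcal C$-linearity, $F(\rho_X):AF(X)\to F(X)$ is an $A$-module structure. Taking transposes with \eqref{eq:rules},
\begin{equation}\label{eq:e}
F(\varepsilon)e=\mathrm{id}_{\mathbf 1},\qquad F(\nu_X)(F(X)e)=\mathrm{id}_{F(X)} .
\end{equation}

\subsection{$B$ is free of rank one over $A$}

We want $\alpha$ to be an isomorphism. By \eqref{eq:dimP} it suffices that $A$ act faithfully on $\mathcal D$. Triviality of the M\"uger center says only that no nontrivial \emph{object} of $\mathcal C$ acts trivially, whereas we must exclude an arbitrary subobject of $A$ acting by zero. The bridge is a theorem of Shimizu on the coend $A_{\mathcal D}=\int^{X\in\mathcal D}X^*X$, the object of $\mathcal D$ with the universal dinatural family $\iota^{\mathcal D}_X:X^*X\to A_{\mathcal D}$. To use it we need $A$ to embed in $A_{\mathcal D}$.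

\begin{lemma}\label{lem:mono}
The morphism $j:A\to A_{\mathcal D}$ with $j\iota_V=\iota^{\mathcal D}_V$ is a monomorphism.
\end{lemma}

\begin{proof}
For $E\in\mathcal D$, duality identifies $\operatorname{Hom}(A_{\mathcal D},E)$ with families $X\to XE$ natural in $X\in\mathcal D$, and $\operatorname{Hom}(A,E)$ with families $V\to VE$ natural in $V\in\mathcal C$; composition with $j$ is restriction. It suffices to show that restriction is surjective for $E$ injective. Indeed, embed $\ker j$ in an injective $E$ and extend the embedding to $A\to E$. The extension factors through $j$, so it vanishes on $\ker j$, and $\ker j=0$.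

Identify $\mathcal D$ with finite-dimensional left modules over a finite-dimensional algebra $R$. Let $\mathfrak a$ be the annihilator of the direct sum $N_0$ of the simple objects of $\mathcal C$. Then $R/\mathfrak a$ embeds in a power of $N_0$, and since $\mathcal C$ is full and closed under subquotients and sums, $\mathcal C$ is the category of $R/\mathfrak a$-modules. By the Eilenberg--Watts theorem the exact functor $-\otimes E$ is $M\otimes_R-$ for a finite-dimensional bimodule $M$, flat as a right module. A natural family is determined by the image of $1$ at $X=R$, respectively $V=R/\mathfrak a$, and any element commuting with $R$ occurs. So restriction is the map $HH^0(R,M)\to HH^0(R,M/M\mathfrak a)$, where $HH^n(R,-)=\operatorname{Ext}^n_{R\otimes R^{\mathrm{op}}}(R,-)$ and $HH^0(R,M)=\{m: rm=mr\text{ for all }r\}$. Its cokernel embeds in $HH^1(R,M\mathfrak a)$, and $M\mathfrak a\cong M\otimes_R\mathfrak a$ by flatness.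

As $\mathbf k$ is algebraically closed, the composition factors of the bimodule $\mathfrak a$ have the form $S\otimes_{\mathbf k}T$ with $S$ a simple left and $T$ a simple right module. So $M\otimes_R\mathfrak a$ has a finite filtration with quotients $Q\otimes_{\mathbf k}T\cong\operatorname{Hom}_{\mathbf k}(T^\vee,Q)$, where $T^\vee=\operatorname{Hom}_{\mathbf k}(T,\mathbf k)$ and $Q=M\otimes_RS=S\otimes E$. The object $Q$ is injective because $E$ is. By the standard isomorphism $HH^n(R,\operatorname{Hom}_{\mathbf k}(T^\vee,Q))=\operatorname{Ext}^n_R(T^\vee,Q)$, each quotient has $HH^1=0$, so $HH^1(R,M\mathfrak a)=0$.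
\end{proof}

\begin{proposition}\label{prop:alpha}
The morphism $\alpha:A\to B$ is an isomorphism.
\end{proposition}

\begin{proof}
We have $\operatorname{FPdim}B=\operatorname{FPdim}P=\operatorname{FPdim}A$, so it suffices to show that the kernel $i:N\to A$ of $\alpha$ is zero. Transposing $\alpha i=0$ gives $\rho_P(iP)=0$. By Lemma~\ref{lem:calculus}(iv), $\rho_{VP}(iVP)=0$ for all $V\in\mathcal C$. Every $X\in\mathcal D$ is a quotient of some $VP$, so $\rho_X(iX)=0$ by naturality.

By \cite[Theorem 1.1]{Shimizu}, a braided finite tensor category has trivial M\"uger center if and only if the canonical pairing on its coend is non-degenerate. We apply this to $\mathcal D^{\mathrm{rev}}$, which has the same coend and the same M\"uger center. The pairing $\varpi:A_{\mathcal D}A_{\mathcal D}\to\mathbf 1$ is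
\[
\varpi(\iota^{\mathcal D}_X\otimes\iota^{\mathcal D}_Y)=(\mathrm{ev}_X\otimes\mathrm{ev}_Y)(X^*\otimes\bar c_{Y^*,X}\bar c_{X,Y^*}\otimes Y),
\]
and non-degeneracy means that the morphism $\hat\varpi:A_{\mathcal D}\to A_{\mathcal D}^*$ corresponding to $\varpi$ by duality is an isomorphism. For $V\in\mathcal C$ we have $\bar c_{Y^*,V}\bar c_{V,Y^*}=c_{V,Y^*}^{-1}c_{Y^*,V}^{-1}=\theta^{Y^*}_V$, so $\varpi(j\otimes\iota^{\mathcal D}_Y)=\mathrm{ev}_Y(\rho_{Y^*}Y)$. Thus $\varpi(ji\otimes\iota^{\mathcal D}_Y)=0$ for all $Y$. The functor $N\otimes-$ has a right adjoint and so preserves coends, whence $\varpi(ji\otimes A_{\mathcal D})=0$, that is, $\hat\varpi ji=0$. By Lemma~\ref{lem:mono}, $\hat\varpi ji$ is a monomorphism, so $N=0$.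
\end{proof}

\begin{remark}
Non-degeneracy of $\mathcal D$ is used only in \eqref{eq:dimP} and Proposition~\ref{prop:alpha}. It cannot be dropped: $\mathcal D=\mathcal C$ satisfies $\mathcal C'=\mathcal C$, but there $P=B=\mathbf 1$ and $\alpha=\varepsilon_A$. The proposition shows that the composition factors of $P$ are the simple summands of $A$; for $\mathrm{Ver}_5^+$ they are $\mathbf 1,\mathbf 1,L_3$. In particular $\mathcal D$ is not semisimple.
\end{remark}

\subsection{Lifts form a torsor}

Call $x:P\to P^{\otimes n}$ a \emph{lift} if $\varepsilon^{\otimes n}x=\varepsilon$. For a lift $x$ define $J^x:F(X_1)\cdots F(X_n)\to F(X_1\cdots X_n)$ by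
\[
(J^x)^\sharp=(\nu_{X_1}\otimes\dots\otimes\nu_{X_n})\,\Sigma\,\big(F(X_1)\cdots F(X_n)\,x\big).
\]
It is natural in the $X_i$. By naturality of $\Sigma$, for $g_i:V_i\to F(X_i)$,
\begin{equation}\label{eq:Jx}
\big(J^x(g_1\otimes\dots\otimes g_n)\big)^\sharp=(g_1^\sharp\otimes\dots\otimes g_n^\sharp)\,\Sigma\,(V_1\cdots V_n\,x).
\end{equation}
In particular $(J^xe^{\otimes n})^\sharp=x$. For $f\in K_n$ and $x:P\to P^{\otimes n}$ we write $f\cdot x=f_{P,\dots,P}\,x$.

\begin{proposition}\label{prop:torsor}
Let $x$ be a lift. Then $J^x$ is an isomorphism, equal to the identity if all $X_i\in\mathcal C$. The map $K_n\to\operatorname{Hom}(P,P^{\otimes n})$, $f\mapsto f\cdot x$, is bijective, and $f\cdot x$ is a lift if and only if $f\in U_n$.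
\end{proposition}

\begin{proof}
If $X_i=V_i\in\mathcal C$, then $(V_1\varepsilon\cdots V_n\varepsilon)\Sigma=V_1\cdots V_n\varepsilon^{\otimes n}$ by naturality, so $(J^x)^\sharp=V_1\cdots V_n\varepsilon=\mathrm{id}^\sharp$. All simple objects lie in $\mathcal C$, so $J^x$ is an isomorphism by d\'evissage. By Proposition~\ref{prop:alpha}, $J^x\alpha^{\otimes n}:A^{\otimes n}\to F(P^{\otimes n})$ is an isomorphism, and by \eqref{eq:Jx} its transpose is $\rho_{P,\dots,P}(A^{\otimes n}x)$. Hence $f\mapsto(J^x\alpha^{\otimes n}f)^\sharp=\rho_{P,\dots,P}(f\otimes x)=f\cdot x$ is a bijection. Finally $\varepsilon^{\otimes n}(f\cdot x)=f_{\mathbf 1,\dots,\mathbf 1}\,\varepsilon$, and $f_{\mathbf 1,\dots,\mathbf 1}$ is the augmentation of $f$.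
\end{proof}

\section{$P$ is a cocommutative coalgebra}\label{sec:coalg}

\begin{proposition}\label{prop:coalg}
There is a morphism $\delta:P\to PP$ that is coassociative, has counit $\varepsilon$, and satisfies $c_{P,P}\delta=\delta$.
\end{proposition}

\begin{proof}
Since $P$ is projective and $\varepsilon\otimes\varepsilon$ is an epimorphism, there is a lift $\delta$. Composites of copies of $\delta$ are lifts, so $(\delta P)\delta=\omega\cdot(P\delta)\delta$ for a unique $\omega\in U_3$.

\emph{The cocycle condition.} Consider the five ways to iterate $\delta$ three times: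
\begin{gather*}
x_1=(\delta PP)(\delta P)\delta,\quad x_2=(P\delta P)(\delta P)\delta,\quad x_3=(P\delta P)(P\delta)\delta,\\
x_4=(PP\delta)(P\delta)\delta,\quad x_5=(\delta PP)(P\delta)\delta=(PP\delta)(\delta P)\delta .
\end{gather*}
If the relation is applied to the first two copies of $\delta$, naturality moves $\omega$ past the third, and Lemma~\ref{lem:calculus}(ii) rewrites it: for instance $x_1=(\delta PP)\omega_{P,P,P}(P\delta)\delta=\omega_{PP,P,P}\,x_5=(\Delta_1\omega)\cdot x_5$. In this way $x_2=(\Delta_2\omega)\cdot x_3$ and $x_5=(\Delta_3\omega)\cdot x_4$. If it is applied to the last two copies, Lemma~\ref{lem:calculus}(iii) gives $x_1=\big((\delta P)\delta\otimes P\big)\delta=(\omega\otimes1)\cdot x_2$ and $x_3=\big(P\otimes(\delta P)\delta\big)\delta=(1\otimes\omega)\cdot x_4$. Comparing the two routes from $x_1$ to $x_4$, Proposition~\ref{prop:torsor} gives $(\omega\otimes1)(\Delta_2\omega)(1\otimes\omega)=(\Delta_1\omega)(\Delta_3\omega)$, that is, $\partial\omega=1$.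

\emph{Coassociativity.} For $u\in U_2$ and $\delta'=u\cdot\delta$, the same rules give $(\delta'P)\delta'=(u\otimes1)(\Delta_1u)\cdot(\delta P)\delta$ and $(P\delta')\delta'=(1\otimes u)(\Delta_2u)\cdot(P\delta)\delta$. So
\begin{equation}\label{eq:change}
\text{replacing $\delta$ by $u\cdot\delta$ replaces $\omega$ by $\omega\,(\partial u)^{-1}$.}
\end{equation}
By Propositions~\ref{prop:log} and~\ref{prop:vanish}(i) there is $u$ with $\partial u=\omega$. From now on $\delta$ is coassociative, and $\delta_3=(\delta P)\delta=(P\delta)\delta$.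

\emph{Counit.} The maps $(\varepsilon P)\delta$ and $(P\varepsilon)\delta$ are lifts $P\to P$, as is $\mathrm{id}_P$, so they equal $v_P$ and $w_P$ with $v,w\in U_1$. Computing $(P\varepsilon P)\delta_3$ in two ways gives $(w\otimes1)\cdot\delta=(1\otimes v)\cdot\delta$, so $w\otimes1=1\otimes v$. Applying $\varepsilon_A$ in the second slot gives $w=1$, and in the first slot $v=1$.

\emph{Cocommutativity.} The map $c_{P,P}\delta$ is a lift, so $c_{P,P}\delta=b\cdot\delta$ with $b\in U_2$. We evaluate $c_{PP,P}\delta_3$ twice. By naturality of $c$,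
\[
c_{PP,P}(\delta P)\delta=(P\delta)c_{P,P}\delta=(P\delta)b_{P,P}\delta=(\Delta_2b)\cdot\delta_3 .
\]
By the hexagon axiom $c_{PP,P}=(c_{P,P}P)(Pc_{P,P})$ and Lemma~\ref{lem:calculus}(iii),(v),
\[
c_{PP,P}(P\delta)\delta=(c_{P,P}P)(1\otimes b)_{P,P,P}\,\delta_3=b_{13}\cdot(c_{P,P}\delta\otimes P)\delta=b_{13}b_{12}\cdot\delta_3 .
\]
So $\Delta_2b=b_{12}b_{13}$, and $b=1$ by Proposition~\ref{prop:vanish}(ii).
\end{proof}

Thus cocommutativity costs no further choice: every coassociative lift has it.

\section{The braided equivalence}\label{sec:equiv}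

Fix $\delta$ as in Proposition~\ref{prop:coalg} and let $J=J^\delta$, so that, with $M=F(X)$ and $N=F(Y)$,
\[
J_{X,Y}^\sharp=(\nu_X\otimes\nu_Y)(M\sigma_{N,P}P)(MN\delta).
\]

\subsection{The tensor structure on $F$}

\begin{lemma}\label{lem:assoc}
For any lift $y:P\to PP$ we have $J^y_{XY,Z}(J^y_{X,Y}F(Z))=J^{(yP)y}$ and $J^y_{X,YZ}(F(X)J^y_{Y,Z})=J^{(Py)y}$.
\end{lemma}

\begin{proof}
Let $Q=F(Z)$ and $\nu=\nu_X\otimes\nu_Y\otimes\nu_Z$. By \eqref{eq:Jx} and naturality of $\sigma_{Q,-}$, the first transpose is
\[
\nu\,(M\sigma_{N,P}PQP)(MNyQP)(MN\sigma_{Q,P}P)(MNQy)=\nu\,(M\sigma_{N,P}PQP)(MN\sigma_{Q,PP}P)\big(MNQ\,(yP)y\big),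
\]
and the second is
\[
\nu\,(MPN\sigma_{Q,P}P)(MPNQy)(M\sigma_{NQ,P}P)(MNQy)=\nu\,(MPN\sigma_{Q,P}P)(M\sigma_{NQ,P}PP)\big(MNQ\,(Py)y\big).
\]
In the second, the product of the $\sigma$'s is $\Sigma$ by definition. Expanding $\sigma_{Q,PP}$ and $\sigma_{NQ,P}$ by \eqref{eq:hex} shows that the first product is the same.
\end{proof}

So $J$ is associative; let $J_{X,Y,Z}=J^{\delta_3}$ be the common three-fold map. For $V\in\mathcal C$, the counit property and naturality of $\sigma$ with respect to $\varepsilon$ give
\begin{equation}\label{eq:JV}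
J_{V,X}^\sharp=V\nu_X,\qquad J_{X,V}^\sharp=(\nu_XV)(F(X)\sigma_{V,P}).
\end{equation}
Thus $J_{V,X}$ is the identification $VF(X)=F(VX)$, $J_{X,\mathbf 1}=\mathrm{id}$, and $J_{V,W}=\mathrm{id}$ on $\mathcal C$. Hence $(F,J)$ is a tensor functor that restricts to the identity on $\mathcal C$.

\subsection{The functor $\Phi$}

If $\mathcal D$ were $\mathcal Z(\mathcal C)$, the half-braiding of $X$ would be the braiding $c_{V,X}$. Accordingly put
\[
\gamma^X_V=J_{X,V}^{-1}F(c_{V,X})J_{V,X}:VF(X)\to F(X)V,\qquad \Phi(X)=(F(X),\gamma^X).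
\]
For a morphism $g:X_1X_2\to X_1'X_2'$, naturality of $J$ and the two expressions for the three-fold $J$ show that transporting $F(gZ)$ or $F(Zg)$ by three-fold $J$'s gives the transport of $F(g)$ tensored with $F(Z)$. Hence
\[
J_{X,V,W}^{-1}F(c_{V,X}W)J_{V,X,W}=\gamma^X_VW,\qquad J_{V,X,W}^{-1}F(Vc_{W,X})J_{V,W,X}=V\gamma^X_W .
\]
Since $J_{V,W}=\mathrm{id}$, we have $J_{X,V,W}=J_{X,VW}$ and $J_{V,W,X}=J_{VW,X}$. So $c_{VW,X}=(c_{V,X}W)(Vc_{W,X})$ gives $\gamma^X_{VW}=(\gamma^X_VW)(V\gamma^X_W)$. In the same way $c_{V,XY}=(Xc_{V,Y})(c_{V,X}Y)$ gives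
\[
(J_{X,Y}^{-1}V)\,\gamma^{XY}_V\,(VJ_{X,Y})=J_{X,Y,V}^{-1}F(c_{V,XY})J_{V,X,Y}=(F(X)\gamma^Y_V)(\gamma^X_VF(Y)),
\]
so $J_{X,Y}$ is a morphism $\Phi(X)\Phi(Y)\to\Phi(XY)$ in $\mathcal Z(\mathcal C)$. By naturality of $c$ and $J$, $F(g)$ commutes with the half-braidings for every morphism $g$. For $W\in\mathcal C$, $\gamma^W_V=s_{V,W}$. So $\Phi$ is a tensor functor $\mathcal D\to\mathcal Z(\mathcal C)$ restricting to the canonical embedding.

\begin{lemma}\label{lem:braided}
The functor $\Phi$ is braided: $J_{Y,X}\gamma^Y_{F(X)}=F(c_{X,Y})J_{X,Y}$.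
\end{lemma}

\begin{proof}
Transposing $J_{Y,V}\gamma^Y_V=F(c_{V,Y})J_{V,Y}$ with \eqref{eq:rules} and \eqref{eq:JV} gives
\begin{equation}\label{eq:gamma}
(\nu_YV)(N\sigma_{V,P})(\gamma^Y_VP)=c_{V,Y}(V\nu_Y)=(\nu_YV)(Nc_{V,P})(s_{V,N}P).
\end{equation}
By \eqref{eq:gamma} with $V=M$, the left side of the lemma has transpose
\[
(\nu_Y\otimes\nu_X)(N\sigma_{M,P}P)(\gamma^Y_MPP)(MN\delta)=(\nu_Y\otimes\nu_X)(Nc_{M,P}P)(NM\delta)(s_{M,N}P).
\]
The right side has transpose $(\nu_Y\otimes\nu_X)\,c_{MP,NP}\,(M\sigma_{N,P}P)(MN\delta)$. The hexagon axioms give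
\[
c_{MP,NP}=(Nc_{M,P}P)(NMc_{P,P})(s_{M,N}PP)(Mc_{P,N}P),
\]
and $c_{P,N}\sigma_{N,P}=\mathrm{id}$. So this transpose equals $(\nu_Y\otimes\nu_X)(Nc_{M,P}P)(NM\,c_{P,P}\delta)(s_{M,N}P)$. The two agree because $c_{P,P}\delta=\delta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
It remains to show that $\Phi$ is an equivalence. We compare both categories with the category $A\text{-mod}$ of $A$-modules in $\mathcal C$. Let $\mathcal T:\mathcal Z(\mathcal C)\to A\text{-mod}$ send $(Z,\gamma)$ to $Z$ with the action corresponding to $\theta_V=\gamma_V^{-1}s_{V,Z}$ (Lemma~\ref{lem:module}). A morphism $Z\to Z'$ in $\mathcal C$ commutes with the half-braidings if and only if it commutes with the $\theta_V$, by naturality of $s$, if and only if it is $A$-linear, by \eqref{eq:univ}. So $\mathcal T$ is fully faithful.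

We claim that $\mathcal T\Phi(X)=(F(X),F(\rho_X))$. By \eqref{eq:JV} and \eqref{eq:hex},
\[
(J_{X,V}s_{V,M})^\sharp=(\nu_XV)(M\sigma_{V,P})(s_{V,M}P)=(\nu_XV)\sigma_{V,MP}=\sigma_{V,X}(V\nu_X),
\]
so $J_{X,V}s_{V,M}=F(\sigma_{V,X})$ and $(\gamma^X_V)^{-1}s_{V,M}=F(c_{V,X}^{-1}\sigma_{V,X})=F(\theta^X_V)$. By $\mathcal C$-linearity, $(\mathrm{ev}_VM)(V^*F(\theta^X_V))=F(\rho_X(\iota_VX))=F(\rho_X)(\iota_VM)$, which is the claim.

The $A$-linear map $F(\rho_{VP})(AVe):AV\to F(VP)=VB$ from the free module has transpose $\rho_{VP}=(V\rho_P)(s_{A,V}P)$, so it equals $(V\alpha)s_{A,V}$, an isomorphism by Proposition~\ref{prop:alpha}. Thus $F(VP)$ is the free $A$-module on $Ve$, and $h\mapsto(h(Ve))^\sharp$ is a bijection $\operatorname{Hom}_A(F(VP),F(X))\to\operatorname{Hom}_{\mathcal D}(VP,X)$. It sends $F(g)$ to $g$ by \eqref{eq:rules}. So $\mathcal T\Phi$ is bijective on morphisms out of $VP$. Every $X'\in\mathcal D$ has a presentation $V_1P\to V_0P\to X'\to0$, which the exact functor $\mathcal T\Phi$ preserves, and morphisms out of a cokernel form the kernel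 of the map between the Hom spaces; so $\mathcal T\Phi$ is fully faithful. Every $A$-module is the cokernel of a map of free modules $F(V_1P)\to F(V_0P)$, which is $F(g)$ for some $g$, so it is isomorphic to $\mathcal T\Phi(\operatorname{coker}g)$. Hence $\mathcal T\Phi$ is an equivalence. Then the fully faithful functor $\mathcal T$ is essentially surjective, so $\mathcal T$ and $\Phi$ are equivalences.
\end{proof}

\section{Uniqueness of the equivalence}\label{sec:unique}

Existence used the vanishing of a $3$-cocycle. Uniqueness up to isomorphism uses $2$-cocycles, and uniqueness of the isomorphism $1$-cocycles.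

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
It suffices to compare a pair $(\Psi,\phi)$ with $(\Phi,\mathrm{id})$. Transporting $\Psi$ along $\phi$, we may assume that $\Psi|_{\mathcal C}$ is the canonical embedding as a monoidal functor and $\phi=\mathrm{id}$. Let $(F_1,J^1):\mathcal D\to\mathcal C$ be the composite of $\Psi$ with the forgetful functor; it is exact, and $J^1_{V,W}=\mathrm{id}$ on $\mathcal C$. As $\Psi$ is braided, the half-braiding of $\Psi(X)$ is $(J^1_{X,V})^{-1}F_1(c_{V,X})J^1_{V,X}$, and since $c_{(Z,\gamma),(V,s)}=s_{Z,V}$,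
\begin{equation}\label{eq:sigma1}
F_1(\sigma_{V,X})J^1_{V,X}=J^1_{X,V}s_{V,F_1(X)} .
\end{equation}
A monoidal isomorphism $F\to F_1$ that is the identity on $\mathcal C$ therefore intertwines the half-braidings. So we must show that there is exactly one such isomorphism.

\emph{Linear transformations.} Call a natural transformation $t:F\to F_1$ $\mathcal C$-linear if $t_{VX}=J^1_{V,X}(Vt_X)$. Composing $t_X$ with the second identity of \eqref{eq:e} and using naturality and linearity, we find, with $M=F(X)$ and $h=t_Pe$,
\begin{equation}\label{eq:th}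
t_X=F_1(\nu_X)\,J^1_{M,P}\,(Mh).
\end{equation}
So $t$ is determined by $h$. Conversely, for any $h:\mathbf 1\to F_1(P)$ formula \eqref{eq:th} defines a transformation that is natural, since $g\nu_X=\nu_{X'}(F(g)P)$ and $F_1|_{\mathcal C}=\mathrm{id}$, and $\mathcal C$-linear, since $\nu_{VX}=V\nu_X$ and $J^1_{VM,P}=J^1_{V,MP}(VJ^1_{M,P})$. The epimorphism $F_1(\varepsilon):F_1(P)\to\mathbf 1$ splits in $\mathcal C$; choose $h$ with $F_1(\varepsilon)h=\mathrm{id}$. Then $t_V=F_1(V\varepsilon)J^1_{V,P}(Vh)=V F_1(\varepsilon)h=\mathrm{id}$ for $V\in\mathcal C$, and $t$ is an isomorphism by d\'evissage.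

\emph{Existence.} Let $t$ be any $\mathcal C$-linear isomorphism that is the identity on $\mathcal C$, and let $\hat J_{X,Y}=t_{XY}^{-1}J^1_{X,Y}(t_X\otimes t_Y)$ be the transported tensor structure on $F$. We show that $\hat J$ comes from a lift. By linearity $\hat J_{V,X}$ is the identification $VF(X)=F(VX)$, so associativity gives $\hat J_{VX,Y}=V\hat J_{X,Y}$ and $\hat J_{X,VY}=\hat J_{XV,Y}(\hat J_{X,V}F(Y))$. Transporting \eqref{eq:sigma1} gives $\hat J_{X,V}=F(\sigma_{V,X})s_{M,V}$. Together with naturality,
\[
\hat J_{X,VY}=F(\sigma_{V,X}Y)\,(V\hat J_{X,Y})\,(s_{M,V}F(Y)).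
\]
Let $\delta_1=(\hat J_{P,P}(e\otimes e))^\sharp$. It is a lift: by naturality and \eqref{eq:e}, $(\varepsilon\otimes\varepsilon)\delta_1=\hat J_{\mathbf 1,\mathbf 1}^\sharp=\varepsilon$. With $N=F(Y)$, the second identity of \eqref{eq:e} and the formulas above give
\[
\hat J_{X,Y}=F(\nu_X\otimes\nu_Y)\hat J_{MP,NP}(MeNe)=F(\nu_X\otimes\nu_Y)\,F(M\sigma_{N,P}P)\,\big(MN\hat J_{P,P}(e\otimes e)\big),
\]
using $s_{B,N}(eN)=Ne$. Its transpose is $(\nu_X\otimes\nu_Y)(M\sigma_{N,P}P)(MN\delta_1)$, so $\hat J=J^{\delta_1}$.

By Lemma~\ref{lem:assoc} evaluated on $e^{\otimes3}$, associativity of $\hat J$ means that $\delta_1$ is coassociative. Write $\delta_1=u\cdot\delta$ with $u\in U_2$. By \eqref{eq:change}, $\partial u=1$, so $u=\partial v=(v\otimes v)(\Delta v)^{-1}$ with $v\in U_1$ by Proposition~\ref{prop:vanish}(i). Put $t'_X=t_XF(v_X)^{-1}$. By Lemma~\ref{lem:calculus}(iv), $t'$ is $\mathcal C$-linear and the identity on $\mathcal C$. Its transported structure is $F(v_{XY})F(v_X\otimes v_Y)^{-1}\hat J_{X,Y}=F\big((u^{-1})_{X,Y}\big)\hat J_{X,Y}$, by Lemma~\ref{lem:calculus}(i)--(iii).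 The associated lift is $u^{-1}\cdot\delta_1=\delta$. So the transported structure is $J$, and $t'$ is monoidal.

\emph{Uniqueness.} Two such isomorphisms differ by a monoidal automorphism $a$ of $(F,J)$ that is the identity on $\mathcal C$. Monoidality for the pair $(V,X)$ says that $a$ is $\mathcal C$-linear, so by \eqref{eq:th} with $F_1=F$ it is determined by $(a_Pe)^\sharp\in\operatorname{End}(P)$. By Proposition~\ref{prop:torsor} with $x=\mathrm{id}_P$, this is $v_P$ for some $v\in K_1$. The transformation $F(v_X)$ is $\mathcal C$-linear with the same invariant, so $a_X=F(v_X)$, and $a_{\mathbf 1}=\mathrm{id}$ gives $v\in U_1$. Transposing $a_{PP}J_{P,P}(e\otimes e)=J_{P,P}(a_Pe\otimes a_Pe)$ gives $(\Delta v)\cdot\delta=(v\otimes v)\cdot\delta$. So $\partial v=1$, and $v=1$ by Proposition~\ref{prop:vanish}(i).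
\end{proof}

Sections~\ref{sec:action}--\ref{sec:unique} were written for $\mathcal C_r$, so the first assertion of Theorem~\ref{thm:powers} is proved.

\section{Failure for $\mathrm{Ver}_p$}\label{sec:fail}

Let $\psi$ be the odd line in $\mathrm{sVect}$.

\begin{lemma}\label{lem:svect}
\begin{enumerate}
\item[(i)] $\mathcal Z(\mathrm{sVect})$ is the category of $(\mathbb Z/2)^2$-graded vector spaces with braiding $(-1)^{ab'}$ times the flip on degrees $(a,b)$, $(a',b')$. It is the pointed category of the form $q(a,b)=(-1)^{ab}$, and the canonical $\mathrm{sVect}$ is spanned by the degrees $(0,0)$ and $(1,1)$.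
\item[(ii)] For a symmetric fusion category $\mathcal C$, the braided tensor functor $\mathcal Z(\mathcal C)\boxtimes\mathcal Z(\mathrm{sVect})\to\mathcal Z(\mathcal C\boxtimes\mathrm{sVect})$, $(X,\gamma)\boxtimes(Y,\gamma')\mapsto(X\boxtimes Y,\gamma\boxtimes\gamma')$, is an equivalence compatible with the canonical embeddings.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $(Z,\gamma)\in\mathcal Z(\mathcal C\boxtimes\mathrm{sVect})$. As $\psi$ is invertible, $\gamma_\psi=s_{\psi,Z}(\psi\varphi)$ for a unique $\varphi\in\operatorname{End}(Z)$. Multiplicativity gives $\gamma_{\psi\psi}=s_{\psi\psi,Z}(\psi\psi\varphi^2)$, and $\psi\psi\cong\mathbf 1$ forces $\varphi^2=\mathrm{id}$. For $V\in\mathcal C$, naturality of $\gamma$ with respect to $s_{\psi,V}$ reads $(Zs_{\psi,V})(\gamma_\psi V)(\psi\gamma_V)=(\gamma_V\psi)(V\gamma_\psi)(s_{\psi,V}Z)$; the two sides are $s_{\psi,ZV}$ composed with $\psi\otimes(\varphi V)\gamma_V$ and $\psi\otimes\gamma_V(V\varphi)$. So $\varphi$ commutes with the $\gamma_V$. As $p\ne2$, $Z=\bigoplus_{a,\epsilon}Z_{a,\epsilon}\boxtimes\psi^a$,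 where $Z_{a,\epsilon}\in\mathcal C$ and $\varphi=(-1)^\epsilon$ on the summand, and the $\gamma_V$ make each $Z_{a,\epsilon}$ an object of $\mathcal Z(\mathcal C)$. These data determine $\gamma$, and morphisms are the families of morphisms in $\mathcal Z(\mathcal C)$ between components with the same $(a,\epsilon)$.

For $\mathcal C=\mathrm{Vect}$ we get vector spaces graded by $(a,\epsilon)$. The grading is additive under $\otimes$, since the $\varphi$'s multiply, and the braiding $\gamma'_Z$ is $(-1)^{a(a'+\epsilon')}$ times the flip. Putting $b=a+\epsilon$ gives (i); the canonical embedding has $\epsilon=0$. For general $\mathcal C$, every object of $\mathcal Z(\mathcal C)\boxtimes\mathcal Z(\mathrm{sVect})$ is a sum $\bigoplus_gX_g\boxtimes g$ over the four simple objects $g$, and the description above shows that the functor in (ii) is fully faithful and essentially surjective.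
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:powers}]
Let $\mathcal C=\mathrm{Ver}_p^+$, let $\mathcal E$ be as in Example~\ref{ex:Z4}, and put $\mathcal D=\mathcal Z(\mathcal C)\boxtimes\mathcal E$. Every object is a sum $\bigoplus_gX_g\boxtimes g$, $g\in\mathbb Z/4$, and the double braiding of $X\boxtimes g$ with $Y\boxtimes h$ is $\zeta_8^{2gh}$ times that of $X$ with $Y$. An object centralizing all $\mathbf 1\boxtimes h$ has $X_g=0$ for $g\neq0$, and if it also centralizes all $Y\boxtimes0$, then $X_0$ lies in the M\"uger center of $\mathcal Z(\mathcal C)$. So $\mathcal D$ is non-degenerate. An object centralizes $\mathcal C\boxtimes\mathrm{sVect}$ if and only if $X_g=0$ for odd $g$ and all $X_g\in\mathcal C'=\mathcal C$. So $\mathrm{Ver}_p=\mathcal C\boxtimes\mathrm{sVect}$ is Lagrangian in $\mathcal D$.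

The simple object $\mathbf 1\boxtimes g$ with $g$ odd is not in $\mathrm{Ver}_p$, so part (a) of Theorem~\ref{thm:main} fails. By Theorem~\ref{thm:main}(a) for $\mathcal Z(\mathcal C)$, its simple objects are the $L_i$ with $i$ odd, and by \eqref{eq:fusion} only $L_1$ is invertible. So the invertible objects of $\mathcal D$ form the group $\mathbb Z/4$, while those of $\mathcal Z(\mathrm{Ver}_p)\simeq\mathcal Z(\mathcal C)\boxtimes\mathcal Z(\mathrm{sVect})$ form $(\mathbb Z/2)^2$. Hence $\mathcal D\not\simeq\mathcal Z(\mathrm{Ver}_p)$, and part (b) fails.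

For Theorem~\ref{thm:unique}, let $\Theta$ be the autoequivalence of $\mathcal Z(\mathrm{sVect})$ moving degree $(a,b)$ to $(b,a)$, with tensor structure $(-1)^{ab'}$ on degrees $(a,b)$, $(a',b')$. This structure is associative because the sign is bimultiplicative. It is braided: the signs of $J_{Y,X}c_{\Theta X,\Theta Y}$ and $\Theta(c_{X,Y})J_{X,Y}$ are $(-1)^{a'b}(-1)^{ba'}=1$ and $(-1)^{ab'}(-1)^{ab'}=1$. On the canonical $\mathrm{sVect}$, $\Theta$ is the identity functor with tensor structure $-1$ on $\psi\otimes\psi$, and multiplication by a square root of $-1$ on odd vectors is a monoidal isomorphism to the identity. So $\mathrm{id}\boxtimes\Theta$ is a braided autoequivalence of $\mathcal Z(\mathrm{Ver}_p)$ whose restriction to $\mathrm{Ver}_p$ is monoidally isomorphic to the canonical embedding. It exchanges the non-isomorphic objects of degrees $(1,0)$ and $(0,1)$, so it is not isomorphic to the identity functor, and uniqueness fails for $\mathcal D=\mathcal Z(\mathrm{Ver}_p)$.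
\end{proof}

\begin{thebibliography}{9}

\bibitem{EGNO}
Etingof, Gelaki, Nikshych, and Ostrik, \emph{Tensor Categories}.

\bibitem{GO}
Shlomo Gelaki and Victor Ostrik, \emph{On the Drinfeld center of the Verlinde category $\mathrm{Ver}_p$}, arXiv:2608.20465 (2026).

\bibitem{Shimizu}
Shimizu, \emph{Non-degeneracy conditions for braided finite tensor categories}, Adv. Math. 355 (2019).

\end{thebibliography}
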